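\title{The spectrum of the exponent of simultaneous approximation to successive powers of a real number}

\begin{abstract}
For a real number $\zeta$ and a positive integer $k$, let $\lambda_k(\zeta)$ be the exponent of simultaneous rational approximation to $\zeta,\zeta^2,\dots,\zeta^k$. We prove that $\lambda_k$ takes every value in $[1/k,\infty]$ on the irrational numbers of any open interval. The proof shrinks an interval toward a well approximable point and stops at the first moment when an approximation of the desired quality is forced on the whole interval; quantitative nondivergence then shows that most points of that interval have no much better approximations. The argument applies to a general class of maps from open subsets of $\mathbb{R}^d$ to $\mathbb{R}^k$.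
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The exponent $\lambda_k$ and its spectrum}

Let $k$ be a positive integer. For $\xi=(\xi_1,\dots,\xi_k)\in\mathbb{R}^k$ let $\lambda_k(\xi)$ be the supremum of the real numbers $\eta$ such that the system
\begin{equation}\label{eq:system}
|v_0|\le X,\qquad 0<\max_{1\le j\le k}|v_0\xi_j-v_j|\le X^{-\eta}
\end{equation}
has a solution $(v_0,v_1,\dots,v_k)\in\mathbb{Z}^{k+1}$ for arbitrarily large $X$. It measures how well the coordinates of $\xi$ can be approximated, infinitely often, by fractions $v_j/v_0$ with a common denominator. Write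
\[
\langle\xi\rangle=\max_{1\le j\le k}\ \min_{y\in\mathbb{Z}}|\xi_j-y|
\]
for the distance from $\xi$ to $\mathbb{Z}^k$ in the maximum norm.

If $\xi\in\mathbb{Q}^k$ has common denominator $D$, a positive maximum in \eqref{eq:system} is at least $1/D$, which excludes $\eta>0$, while $(0,1,0,\dots,0)$ solves the system for $\eta=0$; so $\lambda_k(\xi)=0$. Let $\xi\notin\mathbb{Q}^k$. Then $\langle q\xi\rangle>0$ for every integer $q\ge1$. Dirichlet's theorem provides, for every $X>1$, an integer $1\le q\le X$ with $\langle q\xi\rangle\le X^{-1/k}$, and therefore $\lambda_k(\xi)\ge1/k$. Moreover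
\begin{equation}\label{eq:qdef}
\lambda_k(\xi)=\sup\{\eta\in\mathbb{R}:\ \langle q\xi\rangle\le q^{-\eta}\text{ for infinitely many integers }q\ge1\}.
\end{equation}
Indeed, an $\eta$ in the set on the right is admissible in \eqref{eq:system} with $X=v_0=q$. Conversely, let $\eta>0$ be admissible in \eqref{eq:system}. For $X>1$ a solution has $v_0\ne0$, since otherwise the maximum is at least $1$; so $q=|v_0|$ satisfies $0<\langle q\xi\rangle\le X^{-\eta}\le q^{-\eta}$, and infinitely many $q$ occur because $X^{-\eta}\to0$. As $\lambda_k(\xi)>0$, the two suprema agree.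

For $\zeta\in\mathbb{R}$ put $\lambda_k(\zeta)=\lambda_k(\zeta,\zeta^2,\dots,\zeta^k)$. The \emph{spectrum} of $\lambda_k$ is the set $\{\lambda_k(\zeta):\zeta\in\mathbb{R}\setminus\mathbb{Q}\}$, the value $\infty$ being allowed. It is contained in $[1/k,\infty]$. The question answered in this paper is posed in \cite{Sch}: \emph{is the spectrum of $\lambda_k$ equal to $[1/k,\infty]$?} The answer is known to be positive for $k\in\{1,2\}$.

\subsection{The simplest cases}

For $k=1$ continued fractions settle the matter. The denominators $q_m$ of the convergents of $\zeta$ satisfy $1/(2q_{m+1})\le\langle q_m\zeta\rangle\le1/q_{m+1}$ for large $m$, and $\langle q\zeta\rangle\ge\langle q_m\zeta\rangle$ for $1\le q<q_{m+1}$. Hence $\lambda_1(\zeta)=\limsup_m\log q_{m+1}/\log q_m$. The partial quotients $a_{m+1}=\lceil q_m^{\tau-1}\rceil$ give $q_m^\tau\le q_{m+1}\le3q_m^\tau$ and $\lambda_1(\zeta)=\tau$, and $a_{m+1}=q_m^m$ gives $\lambda_1(\zeta)=\infty$. The first partial quotients can be prescribed freely, so each value is taken on a dense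 set.

For $k\ge2$ a fraction $p/q$ close to $\zeta$ still produces a simultaneous approximation, with denominator $q^k$: if $p$ is a nearest integer to $q\zeta$, the numbers $q^k(p/q)^j$ are integers, and
$\langle q^k(\zeta,\dots,\zeta^k)\rangle\le k(|\zeta|+1)^{k-1}q^{k-1}\langle q\zeta\rangle$. Together with the bound obtained by looking at the first coordinate only, this gives, for irrational $\zeta$,
\[
\frac{\lambda_1(\zeta)+1}{k}-1\ \le\ \lambda_k(\zeta)\ \le\ \lambda_1(\zeta).
\]
So $\lambda_k=\infty$ on a dense set. At the other end, $\lambda_k(\zeta)=1/k$ for almost every $\zeta$ (Section~\ref{sec:generic}). Both extreme values occur in every interval, and one guesses that every value in between occurs as well. Two things stand in the way. First, $\lambda_k$ is discontinuous everywhere, so the intermediate value theorem does not apply to it; producing approximations of exponent $\tau$ is easy, but one must also exclude better approximations with \emph{all} other denominators, and the two bounds above do not meet when $k\ge2$ and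 $\lambda_1(\zeta)<\infty$. Second, algebraic relations between the coordinates can restrict the values of $\lambda_k$ on a curve: on the circle $\xi_1^2+\xi_2^2=3$ no value above $1$ occurs (Example~\ref{ex:circle}).

\subsection{Results}

The guess is correct for every $k$, and inside every interval.

\begin{theorem}\label{thm:powers}
Let $k\ge1$ and let $I\subset\mathbb{R}$ be a nonempty open interval. Then
\[
\{\lambda_k(\zeta):\zeta\in I\setminus\mathbb{Q}\}=[1/k,\infty].
\]
Moreover, for $1/k<\tau<\infty$ there are uncountably many $\zeta\in I$ with $\lambda_k(\zeta)=\tau$ and $\langle q(\zeta,\zeta^2,\dots,\zeta^k)\rangle\ge c\,q^{-\tau}$ for all integers $q\ge1$, where $c=c(\zeta)>0$.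
\end{theorem}

The proof uses only three properties of the curve $(x,x^2,\dots,x^k)$ and is no longer in a general setting. Let $U\subset\mathbb{R}^d$ be nonempty and open, and let $f=(f_1,\dots,f_k):U\to\mathbb{R}^k$ be continuous. A \emph{ball} is a closed Euclidean ball $\bar B(y,r)$, of positive radius unless stated otherwise; for $d=1$ balls are compact intervals. The Lebesgue measure of a set $E$ is $|E|$, and $\|\cdot\|$ is the Euclidean norm. A continuous real function $\varphi$ is \emph{$(C,\alpha)$-good on $W$} if for all balls $B\subset W$ and all $\varepsilon>0$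
\[
|\{x\in B:|\varphi(x)|<\varepsilon\}|\le C\Big(\frac{\varepsilon}{\max_B|\varphi|}\Big)^{\alpha}|B|,
\]
the right side being $\infty$ if $\varphi$ vanishes on $B$. In words, $\varphi$ is rarely much smaller than its maximum, with constants that do not depend on the size of the ball. We assume:
\begin{itemize}
\item[(N)] $1,f_1,\dots,f_k$ are linearly independent over $\mathbb{R}$ on every nonempty open subset of $U$;
\item[(G)] for a dense set of points of $U$ there are a neighborhood $W\subset U$ and $C,\alpha>0$ such that all real linear combinations of $1,f_1,\dots,f_k$ are $(C,\alpha)$-good on $W$.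
\end{itemize}
For open $V\subset U$ let $\mathcal{S}(V)=\{\lambda_k(f(x)):x\in V,\ f(x)\notin\mathbb{Q}^k\}$. A rational point has exact approximations and behaves in the proof like a point of exponent $\infty$, so we put $\lambda^*(x)=\infty$ if $f(x)\in\mathbb{Q}^k$ and $\lambda^*(x)=\lambda_k(f(x))$ otherwise. Let
\[
\Omega_f=\inf_{\emptyset\ne V\subset U\text{ open}}\ \sup_{x\in V}\lambda^*(x)\ \in[1/k,\infty].
\]
Thus for $\tau<\Omega_f$ the points with $\lambda^*(x)>\tau$ are dense in $U$.

\begin{theorem}\label{thm:general}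
Assume \emph{(N)} and \emph{(G)}. Then
\[
\bigcap_{\emptyset\ne V\subset U\text{ open}}\mathcal{S}(V)=[1/k,\Omega_f].
\]
If $1/k<\tau\le\Omega_f$ and $\tau<\infty$, then every nonempty open $V\subset U$ contains uncountably many $x$ with $\lambda_k(f(x))=\tau$ and $\langle qf(x)\rangle\ge c(x)q^{-\tau}$ for all $q\ge1$, where $c(x)>0$. If $f^{-1}(\mathbb{Q}^k)$ is dense in $U$, then $\Omega_f=\infty$, so $\mathcal{S}(V)=[1/k,\infty]$ for every nonempty open $V\subset U$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:powers} from Theorem~\ref{thm:general}]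
Take $U=\mathbb{R}$ and $f(x)=(x,x^2,\dots,x^k)$. A nonzero polynomial has finitely many zeros, so (N) holds. Condition (G) holds with $W=\mathbb{R}$ by Lemma~\ref{lem:poly} below. Finally $f^{-1}(\mathbb{Q}^k)=\mathbb{Q}$ is dense.
\end{proof}

\begin{remark}\label{rem:analytic}
This remark is not used for Theorem~\ref{thm:powers}. By \cite[Prop.~3.4]{KM}, if $f$ is $C^l$ near $x_0$ and its partial derivatives at $x_0$ of orders $1,\dots,l$ span $\mathbb{R}^k$, then all linear combinations of $1,f_1,\dots,f_k$ are $(C,1/(dl))$-good near $x_0$ for some $C$. Hence (N) and (G) hold if $U$ is connected, $f$ is real analytic and $1,f_1,\dots,f_k$ are linearly independent: (N) is the identity theorem, and if all derivatives of $f$ at $x_0$ were orthogonal to some $a\ne0$, then $a\cdot f$ would be constant. The set $f^{-1}(\mathbb{Q}^k)$ is dense for linearly independent $1,f_1,\dots,f_k\in\mathbb{Q}[x_1,\dots,x_d]$, and for the inverse stereographic parametrization $x\mapsto(2x,\|x\|^2-1)/(\|x\|^2+1)$ of $S^{k-1}\subset\mathbb{R}^k$, $k\ge2$.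
\end{remark}

\begin{example}\label{ex:circle}
The endpoint $\Omega_f$ can be finite. Let $f(x)=\sqrt3(\cos x,\sin x)$. The equation $p_1^2+p_2^2=3q^2$ forces $3\mid p_1,p_2,q$, so by descent it has no integer solution with $q\ge1$. If $p\in\mathbb{Z}^2$ is nearest to $qf(x)$, then $1\le|\|p\|^2-3q^2|\le\|p-qf(x)\|\,(\|p\|+\sqrt3q)\le\sqrt2\langle qf(x)\rangle\cdot5q$. So $\langle qf(x)\rangle\ge1/(8q)$ for all $x$ and $q$, and $\Omega_f\le1$.
\end{example}

\begin{example}\label{ex:diagonal}
Hypothesis (N) cannot be dropped. The map $f(x)=(x,x)$ satisfies (G) by Lemma~\ref{lem:poly} and $f^{-1}(\mathbb{Q}^2)=\mathbb{Q}$ is dense, but $\lambda_2(x,x)=\lambda_1(x)\ge1$ for irrational $x$, so the values in $[1/2,1)$ are missing.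
\end{example}

\subsection{The method}

We replace the discontinuous function $\lambda_k$ by a continuous function $M_{Q,\tau}(B)$ of a ball $B$ and a scale $Q$, with two properties. If $M_{Q,\tau}(B)\le1$, every point of $B$ has an approximation of exponent $\tau$ with denominator at most about $Q$. If $M_{Q,\tau}(B)\ge1$, only a small proportion of the points of $B$ have a much better approximation at that scale; this is quantitative nondivergence. The intermediate value argument is applied to $M$: shrinking a ball toward a point of exponent larger than $\tau$, we stop when $M$ first reaches $1$ at some scale, and at that moment both properties are available. The step is repeated along a nested sequence of balls, with exponents increasing to the target value.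

Section~\ref{sec:lattices} defines $M$, and Section~\ref{sec:k1} carries out the method by hand for $k=1$. Section~\ref{sec:nondiv} proves the nondivergence estimate, Sections~\ref{sec:M} and~\ref{sec:steps} establish the two steps of the iteration, and Section~\ref{sec:proof} proves Theorem~\ref{thm:general}.

\section{Approximations as short vectors}\label{sec:lattices}

Throughout, $n=k+1$, the coordinates of $\mathbb{R}^n$ are indexed by $0,\dots,k$, and $e_0,\dots,e_k$ is the standard basis.

\subsection{The lattices attached to a point}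

The conditions $|v_0|\le Q$ and $|v_0f_j(x)-v_j|\le Q^{-\tau}$ say that an integer vector lies in a long thin box. We rescale the box to a cube. For $x\in U$, $Q\ge1$, $\tau>0$ define linear maps of $\mathbb{R}^n$ by
\[
u_xv=(v_0,\ v_0f_1(x)-v_1,\dots,v_0f_k(x)-v_k),\qquad h_{Q,\tau}(x)=\operatorname{diag}(Q^{-1},Q^\tau,\dots,Q^\tau)\,u_x,
\]
so that $|\det h_{Q,\tau}(x)|=Q^{k\tau-1}$, and let
\[
\delta_{Q,\tau}(x)=\min\{\|h_{Q,\tau}(x)v\|:\ v\in\mathbb{Z}^n\setminus\{0\}\}
\]
be the length of a shortest nonzero vector of the lattice $h_{Q,\tau}(x)\mathbb{Z}^n$. We call $Q$ the \emph{scale} and $\tau$ the \emph{exponent}.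

\begin{lemma}\label{lem:dict}
Let $x\in U$, $\tau>0$, $Q\ge1$.
\begin{itemize}
\item[(a)] If $\lambda^*(x)>\tau$, then $\delta_{T,\tau}(x)<1$ for arbitrarily large $T$.
\item[(b)] If $q\ge1$ is an integer and $\delta_{2q,\tau}(x)\ge1$, then $\langle qf(x)\rangle\ge\sqrt{3/(4k)}\,(2q)^{-\tau}$.
\item[(c)] If $\delta_{Q,\tau}(x)\le\sqrt n$ and $\sqrt n\,Q^{-\tau}<1$, there is an integer $1\le q\le\sqrt n\,Q$ with $\langle qf(x)\rangle\le\sqrt n\,Q^{-\tau}$.
\item[(d)] If $\langle qf(x)\rangle\ge cq^{-\tau}$ for all large $q$, with $c>0$, then $f(x)\notin\mathbb{Q}^k$, the bound holds for all $q\ge1$ with a smaller $c>0$, and $\lambda_k(f(x))\le\tau$.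
\end{itemize}
\end{lemma}

\begin{proof}
For an integer $q\ge1$ let $v(q)=(q,y_1,\dots,y_k)$ with $y_j$ a nearest integer to $qf_j(x)$. Then
\begin{equation}\label{eq:vq}
\delta_{2q,\tau}(x)^2\le\|h_{2q,\tau}(x)v(q)\|^2\le\tfrac14+k(2q)^{2\tau}\langle qf(x)\rangle^2,
\end{equation}
which gives (b).

(a) If $f(x)\in\mathbb{Q}^k$, then $\langle qf(x)\rangle=0$ for all multiples $q$ of a common denominator. Otherwise fix a real $\eta$ with $\tau<\eta<\lambda_k(f(x))$; by \eqref{eq:qdef}, $\langle qf(x)\rangle\le q^{-\eta}$ for infinitely many $q$. In both cases the right side of \eqref{eq:vq} is at most $\frac14+k4^\tau q^{2(\tau-\eta)}<1$ for infinitely many $q$ (any $\eta>\tau$ serves in the first case). Take $T=2q$.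

(c) There is $v\in\mathbb{Z}^n\setminus\{0\}$ with $|v_0|\le\sqrt n\,Q$ and $|v_0f_j(x)-v_j|\le\sqrt n\,Q^{-\tau}<1$ for all $j$. If $v_0=0$, then all $v_j=0$; so $v_0\ne0$, and $q=|v_0|$ works.

(d) If $f(x)$ were rational, $\langle qf(x)\rangle$ would vanish for arbitrarily large $q$. So $\langle qf(x)\rangle>0$ for every $q\ge1$, and the finitely many exceptional $q$ are absorbed in $c$. For $\eta>\tau$ we have $q^{-\eta}<cq^{-\tau}$ for large $q$, so $\eta$ is not in the set in \eqref{eq:qdef}.
\end{proof}

\subsection{Subgroups and covolumes}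

The space $\bigwedge^i\mathbb{R}^n$ carries the Euclidean norm for which the products $e_I=e_{j_1}\wedge\dots\wedge e_{j_i}$, $I=\{j_1<\dots<j_i\}$, are orthonormal; $\|v_1\wedge\dots\wedge v_i\|$ is the $i$-dimensional volume of the parallelepiped spanned by the $v_j$. A linear map $g$ acts by $g(v_1\wedge\dots\wedge v_i)=gv_1\wedge\dots\wedge gv_i$. For a nonzero subgroup $\Gamma\subset\mathbb{Z}^n$ of rank $\operatorname{rk}\Gamma=i$ with basis $v_1,\dots,v_i$, let $w_\Gamma=v_1\wedge\dots\wedge v_i$, which is determined up to sign, and for $g\in GL_n(\mathbb{R})$ let $\|g\Gamma\|=\|gw_\Gamma\|$, the covolume of the lattice $g\Gamma$ in its span. The subgroup $\Gamma$ is \emph{primitive} if $\Gamma=\mathbb{R}\Gamma\cap\mathbb{Z}^n$. We use the following standard facts.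
\begin{itemize}
\item[(L1)] $w_\Gamma$ is nonzero with integer coordinates, so $\|w_\Gamma\|\ge1$. Also $\mathbb{R}\Gamma=\{v:v\wedge w_\Gamma=0\}$, so a primitive $\Gamma$ is determined by $w_\Gamma$.
\item[(L2)] If $\Gamma'\subset\Gamma$ has finite index, then $\|g\Gamma'\|=[\Gamma:\Gamma']\,\|g\Gamma\|$. Also $\|g\mathbb{Z}^n\|=|\det g|$.
\item[(L3)] $\|v_1\wedge\dots\wedge v_i\wedge v\|\le\|v_1\wedge\dots\wedge v_i\|\,\|v\|$ (base times height).
\item[(L4)] A lattice of rank $i$ and covolume $\Delta$ in a Euclidean space has a nonzero vector of norm at most $\sqrt i\,\Delta^{1/i}$. This is Minkowski's theorem for a closed cube of side $2\Delta^{1/i}$ centered at $0$ in the span of the lattice.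
\end{itemize}

For a ball $B\subset U$ of radius $\ge0$ (points are allowed here) define
\[
M_{Q,\tau}(B)=\inf_\Gamma\Big(\max_{x\in B}\|h_{Q,\tau}(x)\Gamma\|\Big)^{1/\operatorname{rk}\Gamma},
\]
the infimum being taken over all nonzero subgroups $\Gamma\subset\mathbb{Z}^n$. The order of the quantifiers is the point: $M_{Q,\tau}(B)$ is small when \emph{one} subgroup has small covolume at \emph{all} points of $B$. By (L4) every point of $B$ then has a short vector, which may depend on the point. The root $1/\operatorname{rk}\Gamma$ makes $M_{Q,\tau}(\{x\})$ comparable with $\delta_{Q,\tau}(x)$. From the definition,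
\begin{equation}\label{eq:mono}
B\subset B'\ \Longrightarrow\ M_{Q,\tau}(B)\le M_{Q,\tau}(B').
\end{equation}

\begin{lemma}\label{lem:coords}
Let $\Gamma\subset\mathbb{Z}^n$ be a subgroup of rank $i\ge1$, and let $Q\ge1$, $\tau>0$.
\begin{itemize}
\item[(a)] Each coordinate of $h_{Q,\tau}(x)w_\Gamma$ is a real linear combination of $1,f_1(x),\dots,f_k(x)$ with coefficients independent of $x$.
\item[(b)] If $(i-1)\tau\ge1$, then $\|h_{Q,\tau}(x)\Gamma\|\ge1$ for all $x\in U$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $F(x)=\sum_{j=1}^kf_j(x)e_j$. Then $u_xe_0=e_0+F(x)$ and $u_xe_j=-e_j$ for $j\ge1$. Write $w_\Gamma=e_0\wedge w'+w''$, where $w'$ and $w''$ have degrees $i-1$ and $i$, integer coordinates, and involve only $e_1,\dots,e_k$. Then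
\[
h_{Q,\tau}(x)w_\Gamma=(-1)^{i-1}\Big(Q^{(i-1)\tau-1}\,e_0\wedge w'+Q^{i\tau}\big(F(x)\wedge w'-w''\big)\Big),
\]
which proves (a). The two summands are orthogonal. If $w'\ne0$, the norm is at least $Q^{(i-1)\tau-1}\|w'\|\ge1$; if $w'=0$, it equals $Q^{i\tau}\|w''\|\ge1$.
\end{proof}

By (b), only subgroups of rank less than $1+1/\tau$ can bring $M_{Q,\tau}$ below $1$. For $\tau\ge1$ these are the subgroups of rank one; as $\tau$ decreases toward $1/k$, all ranks up to $k$ come into play.

\section{The case $k=1$ by hand}\label{sec:k1}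

Let $k=1$, $f(x)=x$, $\tau>1$. For $v=(q,p)$ we have $\|h_{Q,\tau}(x)v\|^2=q^2Q^{-2}+Q^{2\tau}(qx-p)^2$. For a primitive vector $v$ and $0<\varepsilon\le1$ let
\[
I_v=\{x:\|h_{Q,\tau}(x)v\|<1\},\qquad J_v=\{x:\|h_{Q,\tau}(x)v\|<\varepsilon\}.
\]
Both are empty if $q=0$. For $q\ne0$ they are empty or open intervals centered at $p/q$, of half-lengths $|q|^{-1}Q^{-\tau}\sqrt{1-s}$ and $|q|^{-1}Q^{-\tau}\sqrt{\varepsilon^2-s}$ with $s=q^2/Q^2$; hence $|J_v|\le\varepsilon|I_v|$. Subgroups of rank two are harmless by Lemma~\ref{lem:coords}(b), so $M_{Q,\tau}(B)\ge1$ means that $B$ is contained in no $I_v$.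

\subsection*{Nondivergence} \emph{If $M_{Q,\tau}(B)\ge1$, then $|\{x\in B:\delta_{Q,\tau}(x)<\varepsilon\}|\le4\varepsilon|B|$.} We may assume $\varepsilon\le1/2$. The intervals $I_v$, with $v$ taken up to sign, are disjoint: at a common point of $I_v$ and $I_{v'}$ we would have $1\le Q^{\tau-1}\le|\det(h_{Q,\tau}(x)v,h_{Q,\tau}(x)v')|<1$. If $J_v$ meets $B$, then $B$ contains a point of $J_v$ and a point outside $I_v$, hence one of the two components of $I_v\setminus J_v$, whose length is at least $(1-\varepsilon)|I_v|/2\ge|I_v|/4$. So $|J_v|\le\varepsilon|I_v|\le4\varepsilon|B\cap I_v|$, and we sum over $v$. The constant $4$ does not depend on the length of $B$, however small it is compared with $Q^{-1}$.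

\subsection*{Stopping} Let $a/b$ be a fraction in lowest terms, $b\ge1$, let $R\ge b^{1/\tau}$, and shrink $D_t=[a/b-t,a/b+t]$ as long as $M_{Q,\tau}(D_t)\ge1$ for all $Q\ge R$. If $v=(q,p)$ is not proportional to $(b,a)$, then $|qa/b-p|\ge1/b$, so $\|h_{Q,\tau}(a/b)v\|\ge Q^\tau/b\ge1$ and $I_v$ does not contain $D_t$. For $v=(b,a)$ the condition $D_t\not\subset I_v$ reads $t^2\ge Q^{-2\tau}(b^{-2}-Q^{-2})$. The right side increases in $Q$ up to $Q=b\sqrt{1+1/\tau}$ and then decreases. So the shrinking stops at a radius $t^*>0$, with equality at the scale $Q^*=\max(R,b\sqrt{1+1/\tau})$.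

If $R\le b\sqrt{1+1/\tau}$, then $t^*=c_\tau b^{-1-\tau}$ with $c_\tau^2=\tau^\tau/(\tau+1)^{\tau+1}$. Every point of $D_{t^*}$ satisfies $|x-a/b|\le c_\tau b^{-1-\tau}$: an approximation of exponent $\tau$ is forced. For $\tau'>\tau$, the points with $|x-a/b|\le b^{-1-\tau'}$ form a proportion at most $c_\tau^{-1}b^{\tau-\tau'}$ of $D_{t^*}$: the forced approximation is, at most points, not much better. The nondivergence bound extends this from $a/b$ to all fractions. Applied at the scales $Q=2^mR$ with $\varepsilon=Q^{-\kappa}$, it discards a proportion at most $4R^{-\kappa}/(1-2^{-\kappa})$ of $D_{t^*}$, which is less than $1$ for large $R$, and the remaining points have $\delta_{Q,\tau}(x)\ge Q^{-\kappa}$ at all these scales. The factor $Q^{-\kappa}$ is the price of summing over infinitely many scales; it is recovered by raising the exponent slightly (Lemma~\ref{lem:avoid}). This is why the iteration uses exponents $\tau_0<\tau_1<\cdots$ increasing to the target.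

If instead $R>b\sqrt{1+1/\tau}$, then $Q^*=R$: the process stops at the first scale and brings no new approximation. To force $Q^*$ beyond a given $N$, we first pass to a small interval all of whose points avoid the intervals $\overline{I_v}$ at the scales $Q\in[R,N]$. This is hypothesis (ii) of Lemma~\ref{lem:stop}.

For $k\ge2$ short vectors at the same point need not be proportional, and the hypothesis of nondivergence must include subgroups of higher rank.

\begin{example}\label{ex:rank2}
Let $f(x)=(x,x^2)$, $\frac12<\tau<1$, $0<\rho\le1$. Let $b>1/\rho$ be an integer, $Q^{1-\tau}\ge b^2/\rho^2$, and $B=\{x:|bx-1|\le\rho Q^{-\tau}\}$. No single vector is short on all of $B$: for $v\in\mathbb{Z}^3\setminus\{0\}$ we have $\max_B\|h_{Q,\tau}v\|\ge1$. For $v_0=0$ the norm is at least $Q^\tau$. For $|v_0|\ge b/\rho$, $\max_B|v_0x-v_1|$ is at least $|v_0|$ times the half-length $\rho Q^{-\tau}/b$ of $B$, hence at least $Q^{-\tau}$. For $0<|v_0|<b/\rho<b^2$, at $x=1/b$ we have $|v_0x^2-v_2|\ge b^{-2}\ge Q^{\tau-1}\ge Q^{-\tau}$. Yet for $\Gamma$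 generated by $(2b,1,0)$ and $(-b^2,0,1)$ the coordinates of $h_{Q,\tau}(x)w_\Gamma$ are
\[
-b^2Q^{\tau-1},\qquad-2bQ^{\tau-1},\qquad Q^{2\tau}(bx-1)^2,
\]
each at most $\rho^2$ in absolute value on $B$. By (L4), $\delta_{Q,\tau}(x)\le\sqrt2\,(\sqrt3\rho^2)^{1/2}<2\rho$ at \emph{every} point of $B$.
\end{example}

\section{Quantitative nondivergence}\label{sec:nondiv}

\subsection{Polynomials are good}

\begin{lemma}\label{lem:poly}
Real polynomials of degree at most $k$ are $(C,1/k)$-good on $\mathbb{R}$ with $C=k(k+1)^{1/k}$.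
\end{lemma}

\begin{proof}
Let $B$ be a compact interval of length $\ell$, let $P$ be such a polynomial, not identically zero, let $E=\{x\in B:|P(x)|<\varepsilon\}$ and suppose $\mu=|E|>0$. We find $k+1$ well separated points at which $P$ is small. The function $g(t)=|E\cap(-\infty,t]|$ is nondecreasing, $1$-Lipschitz, and runs from $0$ to $\mu$. Put $t_0=\max\{t:g(t)=0\}$ and $t_i=\min\{t:g(t)=i\mu/k\}$ for $1\le i\le k$. Since $g(t)>g(t_0)$ for $t>t_0$ and $g(t)<g(t_i)$ for $t<t_i$, $i\ge1$, the set $E$ meets every neighborhood of each $t_i$; so $t_i\in B$ and $|P(t_i)|\le\varepsilon$. Also $|t_i-t_j|\ge|g(t_i)-g(t_j)|\ge\mu/k$ for $i\ne j$. Lagrange interpolation gives, for $x\in B$,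
\[
|P(x)|=\Big|\sum_{i=0}^kP(t_i)\prod_{j\ne i}\frac{x-t_j}{t_i-t_j}\Big|\le(k+1)\,\varepsilon\,\Big(\frac{k\ell}{\mu}\Big)^k,
\]
that is, $\mu\le k(k+1)^{1/k}(\varepsilon/\max_B|P|)^{1/k}\ell$.
\end{proof}

\subsection{The nondivergence estimate}

The following is a version of a theorem of Kleinbock and Margulis; we include a proof. In this subsection $n\ge1$ is arbitrary, and $\delta(L)$ is the least norm of a nonzero vector of a lattice $L$.

\begin{proposition}\label{prop:nondiv}
Let $B=\bar B(x_0,r)\subset\mathbb{R}^d$, $r>0$, and let $h:\bar B(x_0,3^nr)\to GL_n(\mathbb{R})$ be continuous. Suppose that for every nonzero primitive $\Gamma\subset\mathbb{Z}^n$ the function $\psi_\Gamma(x)=\|h(x)\Gamma\|$ is $(C,\alpha)$-good on $\bar B(x_0,3^nr)$ and $\max_B\psi_\Gamma\ge1$. Then, with $C'$ depending only on $n,d,C$,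
\[
|\{x\in B:\delta(h(x)\mathbb{Z}^n)<\varepsilon\}|\le C'\varepsilon^\alpha|B|\qquad(0<\varepsilon\le1).
\]
\end{proposition}

Goodness bounds the set where one given $\psi_\Gamma$ is small, but there are infinitely many $\Gamma$, and the sets where they are less than $1$ overlap. In Section~\ref{sec:k1} disjointness solved this. In general we attach to most points $x$ a chain of at most $n$ subgroups that certifies the absence of short vectors, and we pay the goodness bound only once per member of the chain. Disjointness is replaced by \emph{Besicovitch's covering theorem}: there is a constant $N_d$ such that, if $E\subset\mathbb{R}^d$ is bounded and each $x\in E$ is the center of a ball $B_x$, with radii bounded, then countably many of the $B_x$ cover $E$ with multiplicity at most $N_d$.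

\begin{proof}
For each $x$ only finitely many primitive $\Gamma$ satisfy $\psi_\Gamma(x)<1$: this inequality bounds $\|w_\Gamma\|$ in terms of $h(x)^{-1}$, and we apply (L1). A \emph{chain} is a finite, possibly empty, set of nonzero primitive subgroups totally ordered by inclusion. For a chain $T$ let $P(T)$ be the set of nonzero primitive $\Gamma\notin T$ comparable with all members of $T$, that is, those that can be added to $T$. Comparable primitive subgroups of equal rank have the same span and so coincide; hence $|T|\le n$, and $P(T)=\emptyset$ if $|T|=n$. Fix $\varepsilon\in(0,1]$. A point $x$ is \emph{marked relative to $T$} if there is a chain $S\supseteq T$ with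
\[
\varepsilon\le\psi_\Gamma(x)\le1\quad(\Gamma\in S\setminus T),\qquad\psi_\Gamma(x)\ge1\quad(\Gamma\in P(S)).
\]
For each $S$ these are closed conditions, and there are countably many $S$, so the set of marked points is Borel.

\medskip\noindent\emph{Step 1: if $x$ is marked relative to $\emptyset$, then $\delta(h(x)\mathbb{Z}^n)\ge\varepsilon$.} Let $S=\{\Gamma_1\subsetneq\dots\subsetneq\Gamma_l\}$ be a chain as in the definition, $\Gamma_0=0$, $\Gamma_{l+1}=\mathbb{Z}^n$, and let $v\in\mathbb{Z}^n\setminus\{0\}$. Let $i\in\{0,\dots,l\}$ be the largest index with $v\notin\Gamma_i$; then $v\in\Gamma_{i+1}$. The primitive subgroup $\Gamma'=(\mathbb{R}\Gamma_i+\mathbb{R}v)\cap\mathbb{Z}^n$ satisfies $\Gamma_i\subset\Gamma'\subset\Gamma_{i+1}$, because $\Gamma_{i+1}$ is primitive. So $\Gamma'$ is comparable with all members of $S$, lies in $S\cup P(S)$, and $\psi_{\Gamma'}(x)\ge\varepsilon$. On the other hand $\Gamma_i+\mathbb{Z}v$ has finite index in $\Gamma'$. For $i\ge1$, (L2), (L3) and $\psi_{\Gamma_i}(x)\le1$ give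
\[
\psi_{\Gamma'}(x)\le\|h(x)w_{\Gamma_i}\wedge h(x)v\|\le\psi_{\Gamma_i}(x)\|h(x)v\|\le\|h(x)v\|,
\]
and for $i=0$, (L2) gives $\psi_{\Gamma'}(x)\le\|h(x)v\|$. So $\|h(x)v\|\ge\varepsilon$.

\medskip\noindent\emph{Step 2: most points are marked.} Put $m_0=0$ and $m_j=3^dN_d(m_{j-1}+C)$. We prove by induction on $j\in\{0,\dots,n\}$:

\smallskip\emph{Let $|T|=n-j$, and let $B=\bar B(x_0,r)$ be a ball such that $h$ is defined and continuous on $\bar B(x_0,3^jr)$ and, for all $\Gamma\in P(T)$, $\psi_\Gamma$ is $(C,\alpha)$-good on $\bar B(x_0,3^jr)$ and $\max_B\psi_\Gamma\ge1$. Then the points of $B$ not marked relative to $T$ have measure at most $m_j\varepsilon^\alpha|B|$.}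

\smallskip For $j=0$, $P(T)=\emptyset$ and every point is marked, with $S=T$. Let $j\ge1$. For $x\in B$ let $H(x)=\{\Gamma\in P(T):\psi_\Gamma(x)<1\}$, a finite set. If $H(x)=\emptyset$, then $x$ is marked, with $S=T$. So the unmarked points of $B$ lie in $E=\{x\in B:H(x)\ne\emptyset\}$. For $x\in E$ we want to add one member of $H(x)$ to $T$ and to find a ball around $x$ on which the hypotheses hold for the longer chain. For $\Gamma\in H(x)$ let
\[
r_{\Gamma,x}=\min\{\|y-x\|:\ y\in\bar B(x,2r),\ \psi_\Gamma(y)\ge1\}.
\]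
The minimum exists, since $B\subset\bar B(x,2r)\subset\bar B(x_0,3r)$ and $B$ contains a point with $\psi_\Gamma\ge1$. It satisfies $0<r_{\Gamma,x}\le2r$. As $\psi_\Gamma<1$ in the interior of $\bar B(x,r_{\Gamma,x})$ and $\psi_\Gamma\ge1$ at a boundary point, the maximum of $\psi_\Gamma$ on this ball is $1$. Choose $\Gamma_x\in H(x)$ with the \emph{largest} radius $r_x=r_{\Gamma_x,x}$ and let $B_x=\bar B(x,r_x)$. Then $\max_{B_x}\psi_{\Gamma_x}=1$, and $\max_{B_x}\psi_\Gamma\ge1$ for all $\Gamma\in P(T)$: for $\Gamma\in H(x)$ because $r_{\Gamma,x}\le r_x$, and otherwise because $\psi_\Gamma(x)\ge1$. Further $B_x\subset\bar B(x_0,3r)$ and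
\[
\bar B(x,3^{j-1}r_x)\subset\bar B(x_0,r+2\cdot3^{j-1}r)\subset\bar B(x_0,3^jr).
\]
Since $P(T\cup\{\Gamma_x\})\subset P(T)$, the induction hypothesis applies to $B_x$ and $T\cup\{\Gamma_x\}$. If $y\in B_x$ is marked relative to $T\cup\{\Gamma_x\}$ and $\psi_{\Gamma_x}(y)\ge\varepsilon$, then, as $\psi_{\Gamma_x}(y)\le1$, the same chain $S$ marks $y$ relative to $T$. By goodness, $\psi_{\Gamma_x}<\varepsilon$ on a subset of $B_x$ of measure at most $C\varepsilon^\alpha|B_x|$. So the points of $B_x$ not marked relative to $T$ have measure at most $(m_{j-1}+C)\varepsilon^\alpha|B_x|$. Cover $E$ by balls $B_{x_1},B_{x_2},\dots$ with multiplicity at most $N_d$. They lie in $\bar B(x_0,3r)$, so $\sum_i|B_{x_i}|\le N_d3^d|B|$, and the induction is complete.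

\medskip Step 2 with $T=\emptyset$, $j=n$, and Step 1 prove the proposition with $C'=m_n$.
\end{proof}

\subsection{The estimate for the lattices $h_{Q,\tau}(x)\mathbb{Z}^n$}

From now on $f$ satisfies (N) and (G), $n=k+1$, and $V\subset U$ is a fixed nonempty open set. By (G) there are a ball $B_0=\bar B(y_0,r_0)\subset V$ and $C,\alpha>0$ such that $\bar B(y_0,4^nr_0)\subset U$ and all linear combinations of $1,f_1,\dots,f_k$ are $(C,\alpha)$-good on $\bar B(y_0,4^nr_0)$. All balls below are contained in $B_0$. The next statement is the only place where (G) is used.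

\begin{corollary}\label{cor:nondiv}
There is a constant $C_1$ such that for every ball $B\subset B_0$, all $Q\ge1$, $\tau>0$ and $0<\varepsilon\le1$,
\[
M_{Q,\tau}(B)\ge1\ \Longrightarrow\ |\{x\in B:\delta_{Q,\tau}(x)<\varepsilon\}|\le C_1\varepsilon^\alpha|B|.
\]
\end{corollary}

\begin{proof}
Let $\psi_\Gamma(x)=\|h_{Q,\tau}(x)\Gamma\|$ and let $B'\subset\bar B(y_0,4^nr_0)$ be a ball. The multivector $h_{Q,\tau}(x)w_\Gamma$ has at most $2^n$ coordinates, so one of them, $\varphi$, satisfies $\max_{B'}|\varphi|\ge2^{-n/2}\max_{B'}\psi_\Gamma$. By Lemma~\ref{lem:coords}(a), $\varphi$ is $(C,\alpha)$-good, and $\psi_\Gamma<\varepsilon$ implies $|\varphi|<\varepsilon$. Hence $\psi_\Gamma$ is $(2^{n\alpha/2}C,\alpha)$-good on $\bar B(y_0,4^nr_0)$. If $B=\bar B(x,r)\subset B_0$, then $\|x-y_0\|\le r_0$ and $r\le r_0$, so $\bar B(x,3^nr)\subset\bar B(y_0,4^nr_0)$ because $1+3^n\le4^n$. The hypothesis $M_{Q,\tau}(B)\ge1$ gives $\max_B\psi_\Gamma\ge1$ for all $\Gamma$. Apply Proposition~\ref{prop:nondiv}.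
\end{proof}

\section{Continuity of $M$ and its behavior at large scales}\label{sec:M}

\begin{lemma}\label{lem:M}
Fix $\tau>0$.
\begin{itemize}
\item[(a)] The infimum defining $M_{Q,\tau}(B)$ is attained, and $M_{Q,\tau}(\bar B(y,r))$ is a continuous function of $(Q,y,r)$ for $Q\ge1$, $r\ge0$, $\bar B(y,r)\subset B_0$.
\item[(b)] $n^{-1/2}\delta_{Q,\tau}(x)\le M_{Q,\tau}(\{x\})\le\delta_{Q,\tau}(x)$ for $x\in B_0$.
\item[(c)] If $M_{Q,\tau}(B)\le1$, then $\delta_{Q,\tau}(x)\le\sqrt n$ for every $x\in B$.
\end{itemize}
\end{lemma}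

\begin{proof}
(a) Restrict $Q$ to $[1,Q_1]$. By compactness of $[1,Q_1]\times B_0$ there are $K_1,K_2\ge1$ such that on this set $\|h_{Q,\tau}(x)w\|\ge\|w\|/K_1$ for all $w\in\bigwedge^i\mathbb{R}^n$, $1\le i\le n$, and $\|h_{Q,\tau}(x)e_0\|\le K_2$. The subgroup $\mathbb{Z}e_0$ shows $M_{Q,\tau}(B)\le K_2$. If $\|w_\Gamma\|>K_1K_2^n$, then $\|h_{Q,\tau}(x)\Gamma\|^{1/\operatorname{rk}\Gamma}>K_2^{n/\operatorname{rk}\Gamma}\ge K_2$. So the infimum may be restricted to the finitely many integral multivectors $w_\Gamma$ of norm at most $K_1K_2^n$, a set independent of $Q$ and $B$. For each of them, $\max_{\|s\|\le1}\|h_{Q,\tau}(y+rs)w_\Gamma\|$ is continuous in $(Q,y,r)$, as a maximum of a continuous function over a fixed compact set. A minimum of finitely many continuous functions is continuous.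

(b) The upper bound follows by taking $\Gamma=\mathbb{Z}v$ with $h_{Q,\tau}(x)v$ shortest. By (L4), for every $\Gamma$,
\begin{equation}\label{eq:mink}
\delta_{Q,\tau}(x)\le\sqrt n\,\|h_{Q,\tau}(x)\Gamma\|^{1/\operatorname{rk}\Gamma},
\end{equation}
which is the lower bound.

(c) If $\Gamma$ attains the infimum, then $\|h_{Q,\tau}(x)\Gamma\|\le1$ for all $x\in B$; apply \eqref{eq:mink}.
\end{proof}

On a fixed ball nothing is forced at large scales. This starts the iteration, and it confines the search for a stopping scale to a compact range. It is the only place where (N) is used, and it needs $\tau\ge1/k$: for $\tau<1/k$ the subgroup $\mathbb{Z}^n$ has covolume $Q^{k\tau-1}<1$ at every point.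

\begin{lemma}\label{lem:large}
Let $\tau>1/k$ and let $B\subset B_0$ be a ball. There is $Q_0=Q_0(B,\tau)>1$ with $M_{Q,\tau}(B)\ge1$ for all $Q\ge Q_0$.
\end{lemma}

\begin{proof}
Subgroups of rank $n$ are covered by Lemma~\ref{lem:coords}(b), as $(n-1)\tau=k\tau>1$. Let $\operatorname{rk}\Gamma=i\le k$, and let $\pi$ be the orthogonal projection of $\mathbb{R}^n$ onto the span of $e_1,\dots,e_k$. On $\bigwedge^i\mathbb{R}^n$ it induces the orthogonal projection that keeps the coordinates $e_I$ with $0\notin I$, and $\pi h_{Q,\tau}(x)=Q^\tau\pi u_x$. Hence $\|h_{Q,\tau}(x)\Gamma\|\ge Q^{i\tau}\|\pi u_xw_\Gamma\|$. The function $\Phi(w)=\max_{x\in B}\|\pi u_xw\|$ is continuous on the set of $w=a_1\wedge\dots\wedge a_i$ with $a_1,\dots,a_i$ orthonormal, which is compact. Suppose $\Phi(w)=0$ and let $A$ be the span of $a_1,\dots,a_i$. For every $x\in B$ the vectors $\pi u_xa_j$ are linearly dependent, so $A$ meets the kernel of $\pi u_x$ nontrivially. This kernel is the line $\mathbb{R}(1,f(x))$, so $(1,f(x))\in A$ for all $x\in B$. Since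 $A\ne\mathbb{R}^n$, a nonzero linear form vanishes on $A$, which is a nontrivial relation between $1,f_1,\dots,f_k$ on the interior of $B$, contrary to (N). So there is $c>0$ with $\Phi\ge c$ for all $i\le k$. As $w_\Gamma/\|w_\Gamma\|$ is of the form considered and $\|w_\Gamma\|\ge1$, we get $\max_{x\in B}\|h_{Q,\tau}(x)\Gamma\|\ge cQ^{i\tau}\ge cQ^\tau$, which is at least $1$ for large $Q$.
\end{proof}

\section{Avoiding and forcing approximations}\label{sec:steps}

The first step turns information about a ball into information about points, at the cost of a slightly larger exponent. The threshold $R(\sigma,\tau,\theta)$ must not depend on the ball, because in the iteration it is chosen before the ball is known; this is where the uniformity of $C_1$ is used.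

\begin{lemma}[Avoiding]\label{lem:avoid}
Let $1/k<\sigma<\tau<\infty$ and $0<\theta<1$. There is $R(\sigma,\tau,\theta)\ge1$ such that for every $R\ge R(\sigma,\tau,\theta)$ and every ball $B\subset B_0$ with $M_{Q,\sigma}(B)\ge1$ for all $Q\ge R$, the closed set
\[
G=\{x\in B:\ \delta_{T,\tau}(x)\ge2\sqrt n\ \text{ for all }T\ge R\}
\]
has measure at least $(1-\theta)|B|$.
\end{lemma}

\begin{proof}
The set $G$ is an intersection of closed sets $\{x\in B:\|h_{T,\tau}(x)v\|\ge2\sqrt n\}$. Fix $\kappa\in(0,\frac12)$ with $(\sigma+\kappa)/(1-\kappa)<\tau$, and choose $R(\sigma,\tau,\theta)\ge1$ so large that for all $T\ge R(\sigma,\tau,\theta)$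
\begin{equation}\label{eq:Rchoice}
\frac{C_1T^{-\kappa\alpha}}{1-2^{-\kappa\alpha}}\le\theta,\qquad2\sqrt n\,(8n)^{\sigma+\kappa}\,T^{(\sigma+\kappa)/(1-\kappa)}\le T^\tau.
\end{equation}
Let $\mathcal{Q}=\{2^mR:m\ge0\}$. By Corollary~\ref{cor:nondiv} with $\varepsilon=Q^{-\kappa}$, the set of $x\in B$ with $\delta_{Q,\sigma}(x)<Q^{-\kappa}$ for some $Q\in\mathcal{Q}$ has measure at most $\sum_{m\ge0}C_1(2^mR)^{-\kappa\alpha}|B|\le\theta|B|$. Let $x\in B$ lie outside this set. We show $x\in G$.

Let $T\ge R$. We compare the scale $T$ at exponent $\tau$ with a somewhat larger scale $Q$ at exponent $\sigma$: let $Q$ be the least element of $\mathcal{Q}$ with $Q^{1-\kappa}\ge2\sqrt n\,T$. Since $R^{1-\kappa}\le T<2\sqrt n\,T$, we have $Q>R$, so $Q/2\in\mathcal{Q}$ and $(Q/2)^{1-\kappa}<2\sqrt n\,T$. As $1/(1-\kappa)\le2$, this gives $Q\le2(2\sqrt n)^2T^{1/(1-\kappa)}=8nT^{1/(1-\kappa)}$. By the choice of $Q$ and the second inequality in \eqref{eq:Rchoice},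
\[
T^{-1}\ge2\sqrt n\,Q^\kappa\cdot Q^{-1},\qquad T^\tau\ge2\sqrt n\,\big(8nT^{1/(1-\kappa)}\big)^{\sigma+\kappa}\ge2\sqrt n\,Q^\kappa\cdot Q^\sigma.
\]
So each coordinate of $h_{T,\tau}(x)v$ is in absolute value at least $2\sqrt n\,Q^\kappa$ times the corresponding coordinate of $h_{Q,\sigma}(x)v$, and $\delta_{T,\tau}(x)\ge2\sqrt n\,Q^\kappa\delta_{Q,\sigma}(x)\ge2\sqrt n$.
\end{proof}

The second step is the intermediate value argument. It is the only place where $\Omega_f$ enters: one needs, inside the given ball, a point at which $M$ drops below $1$.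

\begin{lemma}[Forcing]\label{lem:stop}
Let $1/k<\tau<\Omega_f$ and $1\le R\le N$. Let $B\subset B_0$ be a ball such that
\begin{itemize}
\item[(i)] $M_{Q,\tau}(B)\ge1$ for all $Q\ge R$;
\item[(ii)] $M_{Q,\tau}(\{x\})>1$ for all $x\in B$ and $Q\in[R,N]$.
\end{itemize}
Then there are a ball $B^*\subset B$ and $Q^*>N$ with $M_{Q,\tau}(B^*)\ge1$ for all $Q\ge R$ and $M_{Q^*,\tau}(B^*)=1$.
\end{lemma}

\begin{proof}
Since $\tau<\Omega_f$, there is $x_0$ in the interior of $B$ with $\lambda^*(x_0)>\tau$. By Lemmas~\ref{lem:dict}(a) and~\ref{lem:M}(b) there is $\hat Q\ge R$ with $M_{\hat Q,\tau}(\{x_0\})<1$. Let $D_t=x_0+t(B-x_0)$ for $0\le t\le1$. This is a ball whose center and radius depend continuously on $t$; it increases with $t$ because $B$ is convex and contains $x_0$; and $D_0=\{x_0\}$, $D_1=B$. Let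
\[
A=\{t\in(0,1]:\ M_{Q,\tau}(D_t)\ge1\ \text{ for all }Q\ge R\},\qquad t^*=\inf A.
\]
By (i), $1\in A$. By Lemma~\ref{lem:M}(a), $M_{\hat Q,\tau}(D_t)<1$ for small $t$, so $t^*>0$. For each fixed $Q$ the condition $M_{Q,\tau}(D_t)\ge1$ is closed in $t$, so $t^*\in A$.

It remains to find a scale at which equality holds. Take $t_m\to t^*$ with $t^*/2\le t_m<t^*$. Since $t_m\notin A$, there is $Q_m\ge R$ with $M_{Q_m,\tau}(D_{t_m})<1$. These scales cannot escape to infinity: by \eqref{eq:mono}, $M_{Q_m,\tau}(D_{t^*/2})<1$, so $Q_m<Q_0(D_{t^*/2},\tau)$ by Lemma~\ref{lem:large}. Let $Q^*\ge R$ be a limit point of $(Q_m)$. By joint continuity in $(Q,t)$, $M_{Q^*,\tau}(D_{t^*})\le1$, and equality holds since $t^*\in A$. By (ii) and \eqref{eq:mono}, $M_{Q,\tau}(D_{t^*})>1$ for $Q\in[R,N]$, so $Q^*>N$. Take $B^*=D_{t^*}$.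
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

No value below $1/k$ lies in any $\mathcal{S}(V)$, by Dirichlet's theorem. If $\tau>\Omega_f$, some nonempty open $V'\subset U$ has $\sup_{V'}\lambda^*<\tau$, so $\tau\notin\mathcal{S}(V')$. It remains to show that every $\tau\in[1/k,\Omega_f]$ lies in $\mathcal{S}(V)$ for the fixed, arbitrary $V\supset B_0$, and to prove the additional assertions.

\subsection{The value $1/k$}\label{sec:generic}

We show that $f(x)\notin\mathbb{Q}^k$ and $\lambda_k(f(x))=1/k$ for almost every $x\in B_0$. Let $1/k<\sigma<s<\infty$ and $0<\theta<1$. By Lemmas~\ref{lem:large} and~\ref{lem:avoid} with $R=\max(Q_0(B_0,\sigma),R(\sigma,s,\theta))$, outside a set of measure at most $\theta|B_0|$ every $x\in B_0$ has $\delta_{T,s}(x)\ge1$ for all $T\ge R$. For such $x$, parts (b) and (d) of Lemma~\ref{lem:dict} give $f(x)\notin\mathbb{Q}^k$ and $\lambda_k(f(x))\le s$. As $\theta$ is arbitrary, this holds for almost every $x\in B_0$. Letting $s\to1/k$ along a sequence gives $\lambda_k(f(x))\le1/k$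 almost everywhere on $B_0$, and Dirichlet's theorem gives equality. For $f(x)=(x,\dots,x^k)$ every compact interval can serve as $B_0$, so $\lambda_k(\zeta)=1/k$ for almost every real $\zeta$.

\subsection{The values $1/k<\tau\le\Omega_f$}

Here $\tau=\infty$ is allowed if $\Omega_f=\infty$. Fix real numbers $1/k<\tau_0<\tau_1<\cdots$ with $\tau_m\to\tau$; all of them are less than $\Omega_f$. Fix $1<R_1<R_2<\cdots$ with $R_m\to\infty$, $R_m\ge R(\tau_{m-1},\tau_m,\frac12)$ for all $m\ge1$, and $R_1\ge Q_0(B_0,\tau_0)$.

We want a point $z$ with no short vector for the exponent $\tau_m$ at the scales in $[R_m,R_{m+1}]$, and with a short vector for the exponent $\tau_m$ at some later scale $Q_m$. The absence of short vectors cannot be imposed on all points of a ball at all scales $Q\ge R_m$, because every ball contains points with $\lambda^*>\tau_m$. So at stage $m$ we impose it pointwise on the compact range $[R_m,R_{m+1}]$ only, and for the remaining scales we carry along the weaker property $M\ge1$ of the ball, which is what Lemma~\ref{lem:avoid}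 needs at the next stage.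

\subsubsection*{Construction} We construct balls $B_0\supset B_1'\supset B_1\supset B_2'\supset B_2\supset\cdots$. Let $m\ge1$ and suppose that
\begin{equation}\label{eq:inv}
M_{Q,\tau_{m-1}}(B_{m-1})\ge1\qquad\text{for all }Q\ge R_m.
\end{equation}
For $m=1$ this is Lemma~\ref{lem:large}. By Lemma~\ref{lem:avoid} with $\sigma=\tau_{m-1}$, $\tau=\tau_m$, $R=R_m$, the set $G_m$ of $x\in B_{m-1}$ with $\delta_{Q,\tau_m}(x)\ge2\sqrt n$ for all $Q\ge R_m$ has positive measure. The boundary of $B_{m-1}$ has measure zero, so we can pick $x_m\in G_m$ in the interior of $B_{m-1}$. By Lemma~\ref{lem:M}(b), $M_{Q,\tau_m}(\{x_m\})\ge2$ for all $Q\ge R_m$. The function $(Q,x)\mapsto M_{Q,\tau_m}(\{x\})$ is uniformly continuous on $[R_m,R_{m+1}]\times B_0$, so there is a ball $B_m'\subset B_{m-1}$ centered at $x_m$, of radius at most $1/m$, with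
\begin{equation}\label{eq:settled}
M_{Q,\tau_m}(\{x\})>1\qquad\text{for all }x\in B_m',\ Q\in[R_m,R_{m+1}].
\end{equation}
Also $M_{Q,\tau_m}(B_m')\ge M_{Q,\tau_m}(\{x_m\})\ge2$ for all $Q\ge R_m$, by \eqref{eq:mono}. Lemma~\ref{lem:stop} with $\tau_m$, $R=R_m$, $N=R_{m+1}$ gives a ball $B_m\subset B_m'$ and $Q_m>R_{m+1}$ with
\begin{equation}\label{eq:forced}
M_{Q,\tau_m}(B_m)\ge1\quad(Q\ge R_m),\qquad M_{Q_m,\tau_m}(B_m)=1.
\end{equation}
Since $R_{m+1}>R_m$, \eqref{eq:inv} holds with $m+1$ in place of $m$, and the construction continues. The balls are nested and their radii tend to $0$; let $\{z\}=\bigcap_mB_m$. Then $z\in B_0\subset V$.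

\subsubsection*{No better approximations} Let $q\ge R_1$ be an integer. The intervals $[R_m,R_{m+1}]$ cover $[R_1,\infty)$, so $2q\in[R_m,R_{m+1}]$ for some $m\ge1$. By \eqref{eq:settled} and Lemma~\ref{lem:M}(b), $\delta_{2q,\tau_m}(z)>1$, and Lemma~\ref{lem:dict}(b) gives $\langle qf(z)\rangle\ge\sqrt{3/(4k)}\,(2q)^{-\tau_m}>0$. In particular $f(z)\notin\mathbb{Q}^k$, since otherwise $\langle qf(z)\rangle=0$ for all multiples $q$ of a common denominator. If $\tau<\infty$, then $\tau_m<\tau$ gives $\langle qf(z)\rangle\ge\sqrt{3/(4k)}\,(2q)^{-\tau}$ for all $q\ge R_1$. By Lemma~\ref{lem:dict}(d), $\langle qf(z)\rangle\ge cq^{-\tau}$ for all $q\ge1$ with some $c>0$, and $\lambda_k(f(z))\le\tau$.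

\subsubsection*{Good approximations} By \eqref{eq:forced} and Lemma~\ref{lem:M}(c), $\delta_{Q_m,\tau_m}(z)\le\sqrt n$. Since $Q_m\to\infty$ and $\tau_m\ge\tau_0>0$, we have $\sqrt n\,Q_m^{-\tau_m}<1$ for large $m$, and Lemma~\ref{lem:dict}(c) gives an integer $1\le q_m\le X_m:=\sqrt n\,Q_m$ with $0<\langle q_mf(z)\rangle\le\sqrt n\,Q_m^{-\tau_m}$. Let $\eta<\tau$ be real. The inequality $\sqrt n\,Q_m^{-\tau_m}\le X_m^{-\eta}$ is equivalent to $n^{(1+\eta)/2}\le Q_m^{\tau_m-\eta}$, which holds for large $m$ because $\tau_m-\eta$ is eventually bounded below by a positive constant. So \eqref{eq:system} is solvable for $X=X_m\to\infty$, and $\lambda_k(f(z))\ge\eta$. Hence $\lambda_k(f(z))\ge\tau$, and $\lambda_k(f(z))=\tau$ whether $\tau$ is finite or not.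

\subsubsection*{Uncountability} The sequences $(\tau_m)$ and $(R_m)$ were fixed in advance and do not depend on the balls. At stage $m$ the set $G_m$ has positive measure, so two distinct choices of $x_m$, and then two disjoint balls $B_m'$ around them, are available. Making both choices at each stage attaches a point $z$ to each infinite binary sequence. Two different sequences lead, at the first stage where they differ, into disjoint balls, so their points are different.

\subsection{Dense rational points}

If $f^{-1}(\mathbb{Q}^k)$ is dense in $U$, every nonempty open subset of $U$ contains a point with $\lambda^*=\infty$, so $\Omega_f=\infty$. Then $[1/k,\infty]\subset\mathcal{S}(V)$ for every nonempty open $V\subset U$, and equality holds by Dirichlet's theorem. This completes the proof of Theorem~\ref{thm:general}, and with it of Theorem~\ref{thm:powers}. \qed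

\begin{thebibliography}{9}

\bibitem{KM}
Kleinbock and Margulis, Ann. of Math. \textbf{148} (1998).

\bibitem{Sch}
Johannes Schleischitz, \emph{On the spectrum of Diophantine approximation constants}, arXiv:1409.1472 (2014).

\end{thebibliography}
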